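\title{The sharp threshold for $\ell$-distance-balancedness of generalized Petersen graphs}

\begin{abstract}
A connected graph is $\ell$-distance-balanced if, for any two vertices $x,y$ at distance $\ell$, the number of vertices closer to $x$ equals the number of vertices closer to $y$. Let $n_2=11$, $n_k=(k+1)^2$ for odd $k$, and $n_k=k(k+2)$ for even $k\ge4$. We prove that the generalized Petersen graph $GP(n,k)$ is not $\ell$-distance-balanced for any $n>n_k$ and any $\ell$ below its diameter, and that $n_k$ is the smallest integer with this property. We also determine the diameter of $GP(n,k)$ for $n\ge n_k$, and all $\ell$ for which $GP(n_k,k)$ is $\ell$-distance-balanced. The proof writes the imbalance of an outer and an inner vertex as a difference of two nonnegative sums, one over multiples of $k$ and one over a short interval, and compares the two sums for a suitable pair at each distance.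
\end{abstract}

\section{Introduction}

Let $G$ be a connected graph, let $d(x,y)$ be the number of edges on a shortest $x,y$-path, and let $\operatorname{diam}(G)$ be the largest distance between two vertices. For vertices $x,y$ put
\[
W_{xy}=\{w\in V(G):\ d(w,x)<d(w,y)\}.
\]
The vertices $x$ and $y$ are \emph{balanced} if $|W_{xy}|=|W_{yx}|$. One may think of each vertex of $G$ as voting for the nearer of $x$ and $y$, and abstaining if the two are equally near; the pair is balanced if the vote is a tie. For $1\le\ell\le\operatorname{diam}(G)$, the graph $G$ is \emph{$\ell$-distance-balanced} if every pair of vertices at distance $\ell$ is balanced.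

An automorphism that swaps $x$ and $y$ maps $W_{xy}$ onto $W_{yx}$, so such a pair is balanced. Thus a cycle is $\ell$-distance-balanced for every $\ell$, and the path on three vertices is $2$-distance-balanced; this path is not $1$-distance-balanced, since its center beats a leaf by two votes to one. The property therefore depends on $\ell$, and it is a real question only for pairs that no symmetry exchanges.

For $n\ge3$ and $1\le k<n/2$, the \emph{generalized Petersen graph} $GP(n,k)$ has the \emph{outer} vertices $u_i$ and the \emph{inner} vertices $v_i$, $i\in\mathbb Z_n$, and the outer edges $u_iu_{i+1}$, the inner edges $v_iv_{i+k}$, and the \emph{spokes} $u_iv_i$. Reflections of the index set swap any two outer vertices and any two inner vertices, so only the \emph{mixed} pairs $u_i,v_j$ can be unbalanced.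

Which answer should one expect for a mixed pair? Take the spoke $u_0v_0$ and let $n$ be large. An efficient route from index $0$ to a typical index $i$ uses inner edges for long jumps and outer edges for the correction. From $u_0$ to $u_i$ such a route needs two spokes, while from $v_0$ to $u_i$ it needs only one. So a typical $u_i$ votes for $v_0$, a typical $v_i$ votes for $u_0$ for the same reason, and these votes cancel. What remains are the indices that are reached efficiently by outer edges alone, which favor $u_0$, and those reached efficiently by inner edges alone, which favor $v_0$. The first kind fills an interval of length about $k$ around $0$, whatever $n$ is; the second kind contains about $n/k$ multiples of $k$. One expects the inner vertex to win once $n$ exceeds about $k^2$. The following statement, posed as a conjecture in \cite{MWK}, makes this precise for all distances at once.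

\begin{theorem}\label{thm:conj}
Let $k\ge2$ be an integer and let
\[
n_k=\begin{cases}11, & k=2,\\ (k+1)^2, & k\text{ odd},\\ k(k+2), & k\ge4\text{ even}.\end{cases}
\]
Then $GP(n,k)$ is not $\ell$-distance-balanced for any $n>n_k$ and any $1\le\ell<\operatorname{diam}(GP(n,k))$. Moreover, $n_k$ is the smallest integer with this property.
\end{theorem}

We prove a stronger statement.

\begin{theorem}\label{thm:main}
Let $k\ge2$, $n\ge n_k$, and $D=\operatorname{diam}(GP(n,k))$.
\begin{enumerate}
\item[(a)] If $n>n_k$, then $GP(n,k)$ is $\ell$-distance-balanced if and only if $\ell=D$. Moreover, for each $1\le\ell<D$ there are vertices $u_i,v_j$ at distance $\ell$ with $|W_{v_ju_i}|>|W_{u_iv_j}|$.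
\item[(b)] If $n=n_k$, then the set of all $\ell$ for which $GP(n,k)$ is $\ell$-distance-balanced is $\{4,5\}=\{D-1,D\}$ if $k=2$; it is $\{k+2,k+3\}=\{D-1,D\}$ if $k$ is odd; and it is $\{1,k+2\}=\{1,D\}$ if $k\ge4$ is even.
\item[(c)] If $k=2$, then $D=\lceil\lfloor n/2\rfloor/2\rceil+2$. If $k\ge3$, write $n=hk+\rho$ with integers $h,\rho$ and $-\frac{k-1}2\le\rho\le\frac k2$; then $D=\lfloor\beta/2\rfloor+2$, where
\[
\beta=\begin{cases}h+k+1-\rho, & \rho\ge2,\ \text{or }\rho=1\text{ and }k\text{ odd},\\ h+k-1, & \rho=1\text{ and }k\text{ even},\\ h+k-1+\rho, & \rho\le0.\end{cases}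
\]
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:conj} follows. By (a), $n_k$ has the required property. By (b), $GP(n_k,k)$ is $\ell$-distance-balanced for some $\ell<D$, so no integer smaller than $n_k$ has it.

Part (b) shows that the threshold has two different sources. For even $k\ge4$ the last tie occurs at $\ell=1$, where the two counts described above coincide for $n=k(k+2)$. For odd $k$ and for $k=2$ the last tie occurs at the other end, $\ell=D-1$, where, up to symmetry, there is a single mixed pair.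

Section~\ref{sec:formula} turns the heuristic into an exact formula $\Delta(j)=P(j)-Q(j)$ for the imbalance of $u_0$ and $v_j$, and Section~\ref{sec:example} shows the method on $GP(16,3)$. Sections~\ref{sec:f}--\ref{sec:k3} treat $k\ge3$. For $\ell=1,2$ the sums $P$ and $Q$ are counted directly; for each $\ell\ge3$ we choose $j$ with $P(j)\ge4$ and $Q(j)\le3$. Section~\ref{sec:k2} treats $k=2$.

\section{Distances and a formula for the imbalance}\label{sec:formula}

Let $k\ge2$ and $n>2k$. Indices are taken modulo $n$, and $\equiv$ means congruence modulo $n$ unless stated otherwise. A \emph{representation} of $i\in\mathbb Z_n$ is a pair $(x,b)\in\mathbb Z^2$ with $x+kb\equiv i$; its \emph{weight} is $|x|+|b|$. Define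
\begin{align*}
f(i)&=\min\{|x|+|b|:\ x+kb\equiv i\},\\
c(i)&=\min\{|x|:\ x\equiv i\},\\
\iota(i)&=\min\{|b|:\ kb\equiv i\},
\end{align*}
with $\iota(i)=\infty$ if no such $b$ exists. Thus $f(i)$ is the least number of steps $\pm1,\pm k$ that lead from $0$ to $i$ in $\mathbb Z_n$, while $c(i)$ allows only the steps $\pm1$ and $\iota(i)$ only the steps $\pm k$. The three functions are even, $f\le c$, $f\le\iota$, and one step changes $f$ by at most one:
\begin{equation}\label{eq:lip}
|f(i\pm1)-f(i)|\le1,\qquad |f(i\pm k)-f(i)|\le1 .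
\end{equation}
Let $F=\max f$ and $D=\operatorname{diam}(GP(n,k))$.

\begin{lemma}\label{lem:dist}
For all $i\in\mathbb Z_n$,
\[
d(u_0,v_i)=f(i)+1,\qquad d(u_0,u_i)=\min(c(i),f(i)+2),\qquad d(v_0,v_i)=\min(\iota(i),f(i)+2).
\]
\end{lemma}

\begin{proof}
Along a path from index $0$ to index $i$, an outer edge changes the index by $\pm1$, an inner edge by $\pm k$, and a spoke not at all. The net numbers of outer and of inner steps form a representation of $i$, so the path has at least $f(i)$ edges that are not spokes. A path between an outer and an inner vertex has at least one spoke. A path between vertices of the same type has at least two spokes or none; in the latter case it has only outer edges or only inner edges, and the least length is $c(i)$ or $\iota(i)$. Conversely, a representation $(x,b)$ of weight $f(i)$ gives the walk $u_0,\dots,u_x,v_x,\dots,v_i$ of length $f(i)+1$, the same walk followed by $v_iu_i$, and the walk $v_0,\dots,v_{kb},u_{kb},\dots,u_i,v_i$ of length $f(i)+2$.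
\end{proof}

We write $U(i)=d(u_0,u_i)$ and $V(i)=d(v_0,v_i)$. The rotations $i\mapsto i+s$ are automorphisms, so Lemma~\ref{lem:dist} gives all distances. The \emph{imbalance} at $j$ is
\[
\Delta(j)=|W_{v_ju_0}|-|W_{u_0v_j}|;
\]
it is positive when the inner vertex wins.

\begin{lemma}\label{lem:reduce}
\begin{enumerate}
\item[(a)] $GP(n,k)$ is $\ell$-distance-balanced if and only if $\Delta(j)=0$ for all $j$ with $f(j)=\ell-1$.
\item[(b)] $\Delta(-j)=\Delta(j)$.
\item[(c)] If some $i$ with $f(i)=F$ has $c(i)\ge F+2$, then $D=F+2$ and $GP(n,k)$ is $D$-distance-balanced.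
\end{enumerate}
\end{lemma}

\begin{proof}
For any $r,s$, the map $i\mapsto r+s-i$, applied to the indices of all vertices, is an automorphism that swaps $u_r$ with $u_s$ and $v_r$ with $v_s$. So pairs of the same type are balanced. A rotation moves a mixed pair at distance $\ell$ to a pair $u_0,v_j$ with $f(j)+1=\ell$. This proves (a), and the reflection $i\mapsto-i$ gives (b). In (c), Lemma~\ref{lem:dist} gives $D\le F+2$ and $U(i)=F+2$. No $j$ has $f(j)=F+1$, so the condition in (a) is empty for $\ell=F+2$.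
\end{proof}

Part (c) explains why Theorem~\ref{thm:conj} excludes $\ell=D$: no mixed pair realizes the diameter.

To compute $\Delta(j)$ we pair the vote of $u_i$ with the vote of $v_{j-i}$, because both involve the same number $f(j-i)$. The pair cancels unless $c(i)$ or $\iota(i)$ is smaller than $f(i)+2$. This leads to the \emph{inner sets} and \emph{outer sets}
\begin{align*}
I_0&=\{i:\iota(i)=f(i)\}, & I_1&=\{i:\iota(i)=f(i)+1\},\\
O_0&=\{i:c(i)=f(i)\}, & O_1&=\{i:c(i)=f(i)+1\},
\end{align*}
which do not depend on $j$. Put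
\[
t_j(i)=f(j-i)-f(i),\qquad
\varphi(t)=\begin{cases}2,&t=0,\\1,&|t|=1,\\0,&|t|\ge2,\end{cases}\qquad
\psi(t)=\begin{cases}1,&t\in\{0,1\},\\0,&\text{otherwise}.\end{cases}
\]
The number $t_j(i)$ compares the $f$-distances from $i$ to $j$ and to $0$, so $\varphi$ and $\psi$ detect the indices that are almost equally far from both.

\begin{proposition}\label{prop:formula}
For every $j$ we have $\Delta(j)=P(j)-Q(j)$, where
\[
P(j)=\sum_{i\in I_0}\varphi(t_j(i))+\sum_{i\in I_1}\psi(t_j(i)),\qquad
Q(j)=\sum_{i\in O_0}\varphi(t_j(i))+\sum_{i\in O_1}\psi(t_j(i)).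
\]
\end{proposition}

\begin{proof}
We have $\Delta(j)=\sum_w\operatorname{sgn}\bigl(d(w,u_0)-d(w,v_j)\bigr)$. The vertex $w=u_i$ contributes $\operatorname{sgn}(U(i)-1-f(j-i))$, and the vertex $w=v_{j-i}$ contributes $\operatorname{sgn}(1+f(j-i)-V(i))$. Hence
\[
\Delta(j)=\sum_{i}\bigl[\operatorname{sgn}(f(j-i)+1-V(i))-\operatorname{sgn}(f(j-i)+1-U(i))\bigr].
\]
Fix $i$ and let $t=t_j(i)$. The first sign is $\operatorname{sgn}(t+1)$ if $V(i)=f(i)$, that is, if $i\in I_0$; it is $\operatorname{sgn}(t)$ if $i\in I_1$; and it is $\operatorname{sgn}(t-1)$ otherwise, when $V(i)=f(i)+2$. The second sign behaves in the same way with $U$, $O_0$, $O_1$. Subtract $\operatorname{sgn}(t-1)$ from both signs and note that $\operatorname{sgn}(t+1)-\operatorname{sgn}(t-1)=\varphi(t)$ and $\operatorname{sgn}(t)-\operatorname{sgn}(t-1)=\psi(t)$.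
\end{proof}

All terms of $P$ and $Q$ are nonnegative. To bound $P(j)$ from below, any part of $I_0$ will do; to bound $Q(j)$ from above, we need $O_0$ and $O_1$ exactly.

\section{The method on $GP(16,3)$}\label{sec:example}

Let $k=3$ and $n=16=n_3$. The steps $\pm1,\pm3$ reach $\pm1,\pm3$ in one move and $\pm2,\pm4,\pm6$ in two. The number of moves has the parity of the residue reached, so $5=6-1$ and $7=6+1$ need three moves and $8=6+2$ needs four. The multiples $3b$ for $b=0,\dots,8$ are $0,3,6,-7,-4,-1,2,5,8$ modulo $16$, which gives $\iota$.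
\[
\begin{array}{c|ccccccccc}
i=c(i)&0&1&2&3&4&5&6&7&8\\\hline
f(i)&0&1&2&1&2&3&2&3&4\\
\iota(i)&0&5&6&1&4&7&2&3&8
\end{array}
\]
So $I_0=\{3b:|b|\le3\}$, $O_0=\{a:|a|\le2\}$, $I_1=O_1=\emptyset$, $F=4$ and $D=6$. The next table lists $t_j$ on $I_0$ and on $O_0$; for instance $t_6(-3)=f(9)-f(3)=3-1=2$.
\[
\begin{array}{c|c|rrrrrrr|c|rrrrr|c}
&&\multicolumn{7}{c|}{t_j(3b)\text{ for }b=}&&\multicolumn{5}{c|}{t_j(a)\text{ for }a=}&\\
j&f(j)&-3&-2&-1&0&1&2&3&P(j)&-2&-1&0&1&2&Q(j)\\\hline
6&2&-2&0&2&2&0&-2&-2&4&2&2&2&2&0&2\\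
7&3&-3&-1&1&3&1&-1&-1&5&1&3&3&1&1&3\\
5&3&-1&1&3&3&1&-1&-1&5&1&1&3&1&-1&4\\
8&4&-2&0&2&4&2&0&-2&4&0&2&4&2&0&4
\end{array}
\]

Read each row outward from the center. The set $I_0$ consists of two \emph{inner rays}, $b=0,1,2,\dots$ and $b=0,-1,-2,\dots$. Along a ray $f(3b)$ grows by one at each step and $f(j-3b)$ changes by at most one, so $t_j$ starts at $f(j)$ and drops by $0$, $1$ or $2$. In every row both inner rays become nonpositive. A sequence with such steps cannot jump over the window $\{-1,0,1\}$, and each ray collects at least $2$ there; so $P(j)\ge4$. The two \emph{outer rays} obey the same rule, but they are short, and how much they collect depends on $j$. For $j=6$ and $j=7$ we find $Q(j)\le3$, and the bound $P(j)\ge4$ already decides the vote. The index $j=5$ has the same value of $f$ as $j=7$, but $Q(5)=4$: the choice of $j$ matters. Finally, $j=8$ is the only index with $f(j)=4$. There is no choice, all four rays collect exactly $2$, and $GP(16,3)$ is $5$-distance-balanced. For later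 use we record
\begin{equation}\label{eq:163}
\Delta(6)=2,\quad f(6)=2,\qquad\Delta(7)=2,\quad f(7)=3\qquad\text{in }GP(16,3).
\end{equation}

The observation on rays is the following lemma.

\begin{lemma}[Crossing principle]\label{lem:cross}
Let $t(0),\dots,t(q)$ be integers with $t(b+1)-t(b)\in\{0,-1,-2\}$, $t(0)\ge2$ and $t(q)\le0$. Let $b_1$ be the first index with $t(b_1)\le0$. Then $\sum_{b=1}^{b_1}\varphi(t(b))\ge2$.
\end{lemma}

\begin{proof}
We have $b_1\ge1$ and $t(b_1-1)\ge1$, so $t(b_1)\in\{0,-1\}$. If $t(b_1)=0$, then $\varphi(t(b_1))=2$. If $t(b_1)=-1$, then $t(b_1-1)=1$; since $t(0)\ge2$ we have $b_1-1\ge1$, and the two terms contribute $1+1$.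
\end{proof}

We call $b_1$ the \emph{first crossing}. The lemma needs $t(0)=f(j)\ge2$, that is, $\ell\ge3$; this is why $\ell=1,2$ are treated separately.

\section{The function $f$ and the inner and outer sets}\label{sec:f}

\subsection{Removing the modulus}

To compute $f$ we first solve the same problem on $\mathbb Z$. For an integer $i\ge0$ let
\[
g(i)=\min_{b\in\mathbb Z}\bigl(|i-bk|+|b|\bigr).
\]

\begin{lemma}\label{lem:g}
Let $k\ge2$, let $y,z$ be integers with $0\le z\le k$, and let $i\ge0$.
\begin{enumerate}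
\item[(a)] If $y\ge0$, then $g(yk+z)=\min(y+z,\ y+1+k-z)$.
\item[(b)] If $y\ge1$, then $g(yk-z)=\min(y+z,\ y-1+k-z)$.
\item[(c)] $|x|+|b|\ge|x+kb|/k$ for all integers $x,b$, and $i/k\le g(i)\le i/k+\frac{k+1}2$.
\item[(d)] If $n\ge k(k+2)$ and $0\le i\le n$, then $f(i)=\min(g(i),g(n-i))$.
\end{enumerate}
\end{lemma}

\begin{proof}
When $b$ increases by one, $|i-bk|+|b|$ changes by at most $-k+1<0$ as long as $b+1\le i/k$, and by $k+1>0$ once $b\ge i/k$. So the minimum is the smaller of the values at two consecutive integers that enclose $i/k$. These are $y,y+1$ in (a) and $y,y-1$ in (b).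

(c) We have $k(|x|+|b|)\ge|x|+k|b|\ge|x+kb|$, which also gives the lower bound for $g$. For $i=qk+r$ with $0\le r<k$, the average of $q+r$ and $q+1+k-r$ is $q+\frac{k+1}2$, which gives the upper bound.

(d) By definition $f(i)=\min_{s\in\mathbb Z}g(|i+sn|)$, and the numbers $|i+sn|$ are $i+sn$ and $(n-i)+sn$ with $s\ge0$. For $s\ge1$, part (c) gives $g(i+sn)\ge i/k+k+2>i/k+\frac{k+1}2\ge g(i)$, and the same holds with $n-i$ in place of $i$.
\end{proof}

Part (d) says that a shortest route never winds fully around $\mathbb Z_n$. It applies throughout, since $n_k\ge k(k+2)$ for every $k\ge2$.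

\subsection{Standing assumptions for $k\ge3$}

From here to the end of Section~\ref{sec:k3}, let $k\ge3$ and $n\ge n_k$. Write $n=hk+\rho$ with $-\frac{k-1}2\le\rho\le\frac k2$; this range contains exactly $k$ integers, so $h$ and $\rho$ are unique. Let $\beta$ be as in Theorem~\ref{thm:main}(c), and put
\[
N=h+|\rho|,\qquad \kappa=\lceil k/2\rceil=\lfloor (k+1)/2\rfloor\ge2,\qquad \sigma=-\rho\ \text{ when }\rho\le0 .
\]
Thus $k=2\kappa-1$ or $k=2\kappa$. The hypothesis $n\ge n_k$ enters through the following facts.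
\begin{enumerate}
\item[(H1)] $h\ge k+2$, and $h=k+2$ forces $\rho\ge0$. This follows from $n\ge k(k+2)$ and $\rho<k$.
\item[(H2)] Let $h=k+2$. If $k$ is odd, then $\rho\ge1$, with $\rho=1$ exactly when $n=n_k=k(k+2)+1$. If $k$ is even, then $\rho=0$ exactly when $n=n_k$.
\item[(H3)] $N\ge k+3$, except that $N=k+2$ if $k$ is even and $n=n_k$. This follows from (H1) and (H2).
\item[(H4)] $h\ge6$ unless $(n,k)=(16,3)$. Indeed $h=5$ forces $k=3$, and then $1\le\rho\le\frac32$.
\end{enumerate}

\subsection{The outer sets}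

\begin{lemma}\label{lem:outer}
\begin{enumerate}
\item[(a)] $f(i)=g(i)$ for $0\le i\le\frac{3k+2}2$, and $f(z)\le\kappa$ for $|z|\le k$.
\item[(b)] $O_0=\{a:|a|\le\kappa\}$. If $k$ is odd, then $O_1=\emptyset$. If $k$ is even, then $O_1=\{\pm(\kappa+1)\}$ and $f(\pm(\kappa+1))=\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $0\le i\le k$ we have $g(i)=\min(i,k+1-i)\le\frac{k+1}2$, which gives the second claim. For $i=k+z$ with $0\le z\le\frac{k+2}2$ we have $g(i)=\min(1+z,2+k-z)\le\frac{k+3}2$. On the other hand,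
\[
g(n-i)\ge\frac{n-i}k\ge k+2-\frac{3k+2}{2k}=k+\frac12-\frac1k\ge\frac{k+3}2,
\]
where the last inequality is $k^2\ge2k+2$, true for $k\ge3$. Now use Lemma~\ref{lem:g}(d).

(b) Let $0\le i\le n/2$, so that $c(i)=i$, and suppose $i\le f(i)+1$. Write $i=qk+r$ with $0\le r<k$. Then $f(i)\le q+r$ gives $q(k-1)\le1$, so $q=0$ because $k\ge3$. Next, $f(i)\le k+1-i$ gives $2i\le k+2$. Conversely, for $0\le a\le\frac{k+2}2$ part (a) gives $f(a)=\min(a,k+1-a)$. This is $a$ if $a\le\frac{k+1}2$, that is, if $a\le\kappa$, and it is $\kappa=a-1$ if $k$ is even and $a=\kappa+1$.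
\end{proof}

\subsection{The inner rays}

\begin{lemma}\label{lem:inner}
\begin{enumerate}
\item[(a)] $f(bk)=\min(b,N-b)$ for $0\le b\le h-1$, and $\frac{N+1}2\le h-1$.
\item[(b)] $bk\in I_0$ and $f(bk)=|b|$ for $|b|\le N/2$.
\item[(c)] The residues $bk$ with $|b|\le N/2$ are distinct, except that $b=\pm h/2$ give the same residue if $\rho=0$ and $h$ is even. In particular there are at least $N$ of them.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $y=h-b\ge1$. If $\rho\ge0$, then $g(yk+\rho)=\min(y+\rho,y+1+k-\rho)=y+\rho$ since $2\rho\le k$. If $\rho<0$, then $g(yk-\sigma)=\min(y+\sigma,y-1+k-\sigma)=y+\sigma$ since $2\sigma\le k-1$. So $g(n-bk)=N-b$, while $g(bk)=b$. The inequality $\frac{N+1}2\le h-1$ says $|\rho|\le h-3$, and $|\rho|\le\frac k2\le k-1\le h-3$.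

(b) By (a), $f(bk)=|b|$, and $f(bk)\le\iota(bk)\le|b|$.

(c) A coincidence means $n\mid ek$ for a difference $e$ of two indices with $0<e\le N$. Since $|\rho|k\le\frac{k^2}2<k(k+2)-(k-1)\le hk+2\rho$, we have $Nk=hk+|\rho|k<2n$, so $ek=n$. Then $k\mid\rho$, hence $\rho=0$ and $e=h=N$, and the two indices are $\pm N/2$. There are $2\lfloor N/2\rfloor+1$ indices, so there are $N$ residues if $N$ is odd and at least $N$ if $N$ is even.
\end{proof}

So the inner rays have length $\lfloor N/2\rfloor$, roughly $n/2k$, against $\kappa$ or $\kappa+1$ for the outer rays.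

\subsection{An upper bound for $F$}

By Lemma~\ref{lem:g}(d), $2f(j)\le g(j)+g(n-j)$. We bound the right side by choosing one representation for each term so that the quotient of $j$ by $k$ cancels in the sum.

\begin{lemma}\label{lem:beta}
$g(j)+g(n-j)\le\beta$ for $0\le j<n$. Hence $2F\le\beta$.
\end{lemma}

\begin{proof}
Write $j=bk+r$ with $0\le r<k$, and let $S=g(j)+g(n-j)$. We use $g(j)\le b+r$, $g(j)\le b+1+k-r$, and $g(yk+z)\le y+|z|$ for $y\ge0$.

Let $\rho\ge1$. Then $b\le h$ and $n-j=(h-b)k+(\rho-r)$. If $r\ge\rho$, then $S\le(b+1+k-r)+(h-b+r-\rho)=h+k+1-\rho$. If $r<\rho$, then $S\le(b+r)+(h-b+\rho-r)=h+\rho\le h+k+1-\rho$.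

Let $\rho=1$ and $k$ even; we must gain one more. If $r=0$, then $S\le h+1\le h+k-1$. If $1\le r\le\frac k2$, then $S\le(b+r)+(h-b+r-1)\le h+k-1$. If $r\ge\frac k2+1$, then $b\le h-1$ and $n-j=(h-b-1)k+(k+1-r)$, so $S\le(b+1+k-r)+(h-b-1+k+1-r)=h+2k+1-2r\le h+k-1$.

Let $\rho\le0$. Then $b\le h-1$ and $n-j=(h-b-1)k+(k-\sigma-r)$. If $r\le k-\sigma$, then $S\le(b+r)+(h-b-1+k-\sigma-r)=h+k-1-\sigma$. If $r>k-\sigma$, then $S\le(b+1+k-r)+(h-b-1+r+\sigma-k)=h+\sigma\le h+k-1-\sigma$.
\end{proof}

\section{Distances one and two}\label{sec:small}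

For $\ell=1$ the only index is $j=0$; for $\ell=2$ we take $j=k$, which has $f(k)=1$. In both cases every element of $I_0$ and of $O_0$ contributes, so we are comparing the sizes of the inner and outer sets, as in the heuristic of the introduction.

\begin{lemma}\label{lem:small}
We have $Q(0)=2k+4$ and $P(0)\ge2N$. We have $Q(k)=k+2$ for odd $k$, $Q(k)=k+3$ for even $k$, and $P(k)\ge2\lceil N/2\rceil$. Consequently $\Delta(0)>0$ and $\Delta(k)>0$ unless $k$ is even and $n=n_k$.
\end{lemma}

\begin{proof}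
All $t_0(i)$ vanish, and $\varphi(0)=2$, $\psi(0)=1$. By Lemma~\ref{lem:outer}, $Q(0)=2(k+2)$ for odd $k$ and $Q(0)=2(k+1)+2$ for even $k$. By Lemma~\ref{lem:inner}, $P(0)\ge2N$.

Now let $j=k$ and $t(a)=f(k-a)-f(a)$; all values of $f$ below are values of $g$ by Lemma~\ref{lem:outer}(a). For $0\le a\le\kappa-1$ we have $2a\le k-1$ and $f(k-a)=\min(1+a,k-a)=1+a$. For $a=-\alpha$ with $1\le\alpha\le\kappa$ we have $f(k+\alpha)=\min(1+\alpha,2+k-\alpha)=1+\alpha$. So $t(a)=1$ for the $2\kappa$ values $-\kappa\le a\le\kappa-1$. If $k=2\kappa-1$, then $t(\kappa)=f(\kappa-1)-\kappa=-1$, and $Q(k)=2\kappa+1=k+2$. If $k=2\kappa$, then $t(\kappa)=0$; further $t(\kappa+1)=f(\kappa-1)-\kappa=-1$ with $\psi(-1)=0$, and $t(-\kappa-1)=\min(\kappa+2,\kappa+1)-\kappa=1$ with $\psi(1)=1$. So $Q(k)=2\kappa+2+0+1=k+3$.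

By \eqref{eq:lip}, $|t_k(i)|\le1$ for all $i$, so each of the at least $N$ residues in Lemma~\ref{lem:inner}(c) contributes at least $1$ to $P(k)$. If $N$ is odd, take $b=-\frac{N-1}2$. Then $f(k-bk)=\min(\frac{N+1}2,\frac{N-1}2)=f(bk)$ by Lemma~\ref{lem:inner}(a), so this residue contributes $2$ and $P(k)\ge N+1$.

Outside the excluded case, $N\ge k+3$ by (H3). Then $P(0)\ge2k+6>Q(0)$. For odd $k$, $P(k)\ge k+3>Q(k)$. For even $k$, the even number $2\lceil N/2\rceil\ge k+3$ is at least $k+4>Q(k)$.
\end{proof}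

\section{Test indices, the diameter, and the bound $P\ge4$}\label{sec:P}

For each $m$ with $2\le m\le\lfloor\beta/2\rfloor$ we now choose an index $j_m$ with $f(j_m)=m$. We want the outer rays to make little progress toward $j_m$. A multiple $mk$ is the natural choice, since a short outer move from $0$ in either direction brings us no closer to $mk$. But by Lemma~\ref{lem:inner}(a) the multiples $bk$ with $0\le b\le h-1$ only give values up to $\lfloor N/2\rfloor$, and for larger $m$ we must look near $n/2$. Put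
\[
Y=\lceil h/2\rceil,\qquad Y'=\lfloor h/2\rfloor,\qquad\varepsilon=Y-Y'\in\{0,1\}.
\]
An index $j=Yk-\nu$ has $j-n=-Y'k-\nu'$ with $\nu'=\nu+\rho$, so it has the representations $(-\nu,Y)$ and $(-\nu',-Y')$. For $\nu,\nu'\ge0$ their weights $Y+\nu$ and $Y'+\nu'=Y+\nu+\rho-\varepsilon$ grow together with $\nu$. The first is the smaller one if $\rho\ge1$, the second if $\rho\le0$, and we set the smaller one equal to $m$.

\begin{itemize}
\item \textbf{Range A:} $m\le Y-1$ if $\rho\ge1$, and $m\le Y'$ if $\rho\le0$. Put $j_m=mk$.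
\item \textbf{Range B:} the remaining $m$. Put $j_m=Yk-\nu$ and $\nu'=\nu+\rho$, where $\nu=m-Y\ge0$ if $\rho\ge1$, and $\nu'=m-Y'\ge1$ if $\rho\le0$.
\end{itemize}

\begin{lemma}\label{lem:test}
Let $2\le m\le\lfloor\beta/2\rfloor$. Then $0<j_m<n$ and $f(j_m)=m$. In Range~A, $m\le h/2$. In Range~B, $0\le\nu\le k$, $1\le\nu'\le k$, and
\begin{align}
2\nu&\le k-1\ \text{ and }\ 2\nu\le k+1-\rho-\varepsilon &&\text{if }\rho\ge1,\label{eq:B1}\\
2\nu'&\le k-1-\sigma+\varepsilon\ \text{ and }\ 2\nu\le k-1+\sigma+\varepsilon &&\text{if }\rho\le0.\label{eq:B2}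
\end{align}
\end{lemma}

\begin{proof}
In Range A we have $m\le h/2\le N/2$, so $f(mk)=m$ by Lemma~\ref{lem:inner}(b).

In Range B we use $2m\le\beta$, $2Y=h+\varepsilon$ and $2Y'=h-\varepsilon$. Let $\rho\ge1$. Then $2\nu=2m-h-\varepsilon\le k+1-\rho-\varepsilon$. This implies $2\nu\le k-1$ if $\rho+\varepsilon\ge2$. If $\rho=1$ and $\varepsilon=0$, it gives $2\nu\le k$, hence $2\nu\le k-1$ for odd $k$; for even $k$ the value $\beta=h+k-1$ gives $2\nu\le k-1$ directly. Also $\nu'\ge\rho\ge1$ and $2\nu'\le k+1+\rho\le2k$. Let $\rho\le0$. Then $2\nu'=2m-h+\varepsilon\le k-1-\sigma+\varepsilon$, and $\nu=\nu'+\sigma$ gives the second inequality in \eqref{eq:B2}; thus $1\le\nu'\le\nu\le k$. Since $Y\ge3$ and $n-j_m=Y'k+\nu'$, we have $0<j_m<n$, and Lemma~\ref{lem:g} gives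
\[
f(j_m)=\min\bigl(Y+\nu,\ Y-1+k-\nu,\ Y'+\nu',\ Y'+1+k-\nu'\bigr).
\]
If $\rho\ge1$, the first entry is $m$. The second is at least $m$ because $2\nu\le k-1$, the third because $\rho\ge\varepsilon$, and the fourth, which equals $Y-\varepsilon+1+k-\nu-\rho$, because $2\nu\le k+1-\rho-\varepsilon$. If $\rho\le0$, the third entry is $m$. The first is at least $m$ because $Y\ge Y'$ and $\nu\ge\nu'$, the second, which equals $Y'+\varepsilon-1+k-\nu'-\sigma$, by \eqref{eq:B2}, and the fourth because $2\nu'\le k$.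
\end{proof}

\begin{corollary}\label{cor:diam}
$F=\lfloor\beta/2\rfloor$, $D=F+2$, and $GP(n,k)$ is $D$-distance-balanced.
\end{corollary}

\begin{proof}
Since $\beta\ge h\ge5$, the value $m=\lfloor\beta/2\rfloor\ge2$ is allowed in Lemma~\ref{lem:test}, and Lemma~\ref{lem:beta} gives $F=\lfloor\beta/2\rfloor$. On $O_0\cup O_1$ we have $f\le\kappa$, while $F\ge f(\lfloor N/2\rfloor k)=\lfloor N/2\rfloor\ge\kappa+1$, because $N\ge k+3=2\kappa+2$ for odd $k$ and $N\ge k+2=2\kappa+2$ for even $k$. So an index $i$ with $f(i)=F$ lies outside $O_0\cup O_1$, that is, $c(i)\ge F+2$, and Lemma~\ref{lem:reduce}(c) applies.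
\end{proof}

This proves Theorem~\ref{thm:main}(c) for $k\ge3$.

\begin{proposition}\label{prop:P}
$P(j_m)\ge4$ for $2\le m\le F$.
\end{proposition}

\begin{proof}
Let $j=j_m$. For $0\le b\le N/2$ put
\[
t^+(b)=t_j(bk)=f(j-bk)-b,\qquad t^-(b)=t_j(-bk)=f(j+bk)-b .
\]
Both sequences start at $m\ge2$ and have steps in $\{0,-1,-2\}$ by \eqref{eq:lip}. Suppose both become nonpositive, with first crossings $b^+$ and $b^-$. By Lemma~\ref{lem:cross}, the residues $bk$ with $1\le b\le b^+$ contribute at least $2$ to $P(j)$, and so do the residues $-bk$ with $1\le b\le b^-$. By Lemma~\ref{lem:inner}(c), all these residues are distinct unless $\rho=0$, $h$ is even and $b^+=b^-=h/2=N/2$. It remains to show that both rays cross, and that one of them crosses before $N/2$ when $\rho=0$ and $h$ is even.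

\emph{Range A.} Here $m\le N/2$ and $t^+(m)=-m<0$. For the other ray let $b=\lceil\frac{N-m}2\rceil$. Then $b\le\frac{N-m+1}2<\frac N2$. Also $b\le h-m$, because $2b\le(h-m)+|\rho|+1$ and $|\rho|+1\le\frac{k+2}2\le\frac h2\le h-m$. From $j+bk\equiv-\bigl((h-m-b)k+\rho\bigr)$ we get $f(j+bk)\le h-m-b+|\rho|=N-m-b$, so $t^-(b)\le N-m-2b\le0$. Thus $b^-<N/2$.

\emph{Range B.} We have $Y'\le N/2$ and $Y'\ge\lfloor\frac{k+2}2\rfloor\ge\kappa$. Further $j-Y'k=\varepsilon k-\nu$ and $j+Y'k\equiv-\nu'$, and both numbers have absolute value at most $k$. By Lemma~\ref{lem:outer}(a), $t^\pm(Y')\le\kappa-Y'\le0$. If $h$ is even, then $Y-1=\frac{h-2}2$ is an integer that is at least $\frac k2$, so $Y-1\ge\kappa$ and $t^+(Y-1)=f(k-\nu)-(Y-1)\le0$. Thus $b^+\le Y-1<h/2$.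
\end{proof}

\section{The bound $Q\le3$}\label{sec:Q}

\begin{proposition}\label{prop:Q}
Let $(n,k)\ne(16,3)$ and $2\le m\le F$. Then $Q(j_m)\le3$, except possibly if $k$ is odd, $n=n_k$ and $m=F=k+1$.
\end{proposition}

The difficulty is that $Q(j)$ involves the values $f(j-a)$ on a whole interval, and each of them is a minimum whose minimizer moves with $a$. We therefore estimate one representation of $j$ at a time. It turns out that the effect of a representation $(x,b)$ is governed by $|b|$ and by the sign of $x$, and that at most four representations have any effect.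

\subsection{The cost of a representation}

Fix $j$ with $0<j<n$ and $f(j)=m\ge2$. By Lemma~\ref{lem:outer}, the outer sets consist of the integers $a$ with $|a|\le\frac{k+2}2$, and $a$ ranges over these integers below. Let $q(a)$ be the term of $a$ in $Q(j)$, and let $\tau(a)=f(j-a)-|a|$. If $|a|\le\kappa$, then $q(a)=\varphi(\tau(a))$. If $|a|=\kappa+1$, which occurs only for even $k$, then $q(a)=\psi(\tau(a)+1)$. Hence $q(a)\le\gamma(a,\tau(a))$, where for an integer $T$
\[
\gamma(a,T)=\begin{cases}2,&T\le0,\\1,&T=1,\\0,&T\ge2\end{cases}\quad(|a|\le\kappa),\qquad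
\gamma(a,T)=\begin{cases}1,&T\le0,\\0,&T\ge1\end{cases}\quad(|a|=\kappa+1).
\]
The representations of $j-a$ are the pairs $(x-a,b)$ with $(x,b)$ a representation of $j$. So $\tau(a)$ is the minimum of
\[
T_{x,b}(a)=|b|+|x-a|-|a|
\]
over all representations $(x,b)$ of $j$, and
\begin{equation}\label{eq:max}
q(a)\le\max_{(x,b)}\gamma\bigl(a,T_{x,b}(a)\bigr).
\end{equation}
We call $\gamma(a,T_{x,b}(a))$ the \emph{cost of $(x,b)$ at $a$}, and its sum over all $a$ the \emph{cost of $(x,b)$}. A representation of cost $0$ is \emph{free}. Let $Q^+=\sum_{a>0}q(a)$ and $Q^-=\sum_{a<0}q(a)$; since $\tau(0)=m\ge2$, we have $Q(j)=Q^++Q^-$.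

\begin{lemma}\label{lem:cost}
Let $(x,b)$ be a representation of $j$.
\begin{enumerate}
\item[(a)] The cost at $a$ is $0$ whenever $ax\le0$.
\item[(b)] $(x,b)$ is free if $|x|+|b|\ge k+3$, or $|b|\ge\kappa+2$, or $|b|-|x|\ge2$.
\item[(c)] If $|b|\ge\kappa+1$, then the cost is $0$ at every $a\ne x$ and at every $a$ with $|a|<\kappa$, and it is at most $1$ at every $a$. In particular the cost of $(x,b)$ is at most $1$, and it is $0$ if $|x|<\kappa$.
\item[(d)] If $k$ is odd and $|b|\ge\kappa$, then the cost of $(x,b)$ is at most $2$.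
\item[(e)] $(x,b)$ is free if the integer $x+kb$ is neither $j$ nor $j-n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $ax\le0$, then $T_{x,b}(a)=|b|+|x|\ge m\ge2$.

For $ax>0$ put $\alpha=|a|$ and $z=|x|$, so that $T=T_{x,b}(a)=|b|-\alpha+|z-\alpha|$.

(b) We have $T\ge|b|+z-2\alpha$, $T\ge|b|-\alpha$ and $T\ge|b|-z$. If $|b|+z\ge k+3$, the first bound is at least $2$ for $\alpha\le\frac{k+1}2$ and at least $1$ for $\alpha=\frac{k+2}2$. If $|b|\ge\kappa+2$, the second bound is at least $2$ for $\alpha\le\kappa$ and at least $1$ for $\alpha=\kappa+1$. The third bound settles the last case.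

(c) Here $T\ge\kappa+1-\alpha+|z-\alpha|$. For $\alpha\le\kappa-1$ this is at least $2$. For $\alpha=\kappa$ it is at least $1$, and at least $2$ unless $z=\kappa$. For $\alpha=\kappa+1$ it is at least $1$ unless $z=\kappa+1$, and the cost at such a point never exceeds $1$.

(d) Here $\alpha\le\kappa$ and $T\ge\kappa-\alpha+|z-\alpha|$. This is at least $2$ for $\alpha\le\kappa-2$; it is $1+|z-\kappa+1|$ for $\alpha=\kappa-1$ and $|z-\kappa|$ for $\alpha=\kappa$. The costs at these two points are at most $0$ and $2$ if $z=\kappa$, at most $1$ and $1$ if $z=\kappa-1$, and at most $0$ and $1$ otherwise.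

(e) Here $|x+kb|>n\ge k(k+2)$, so $|x|+|b|>k+2$ by Lemma~\ref{lem:g}(c), and (b) applies.
\end{proof}

By (e), only two families of representations matter, and in each family consecutive members differ by $(k,-1)$. A move that increases $|x|$ by $k$ changes $|b|$ by one and so increases the weight. Hence, once a member has weight at least $k+3$, all members with $x$ of the same sign and larger $|x|$ are free as well. By (a), representations with $x>0$ affect only $Q^+$, and those with $x<0$ only $Q^-$.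

In the rest of this section $j=j_m$ and $(n,k)\ne(16,3)$, so that $h\ge6$ and $Y,Y'\ge3$ by (H4).

\subsection{Range B}

The families are $(-\nu+ek,\,Y-e)$ with sum $j$ and $(-\nu'+ek,\,-Y'-e)$ with sum $j-n$, for $e\in\mathbb Z$. The members with $e=-1$ have weights $\nu+k+Y+1\ge k+4$ and $\nu'+k+Y'-1\ge k+3$; the second bound uses $\nu'\ge1$ and $Y'\ge3$. The members with $e=2$ have weights $2k-\nu+Y-2$ and $2k-\nu'+Y'+2\ge k+5$. The first of these is at least $k+3$ because $k-\nu+Y\ge5$: by \eqref{eq:B1} and \eqref{eq:B2}, $2(k-\nu+Y)\ge k+1+h\ge10$ if $\rho\ge1$, and $2(k-\nu+Y)\ge k+1-\sigma+h\ge\frac{k+3}2+h\ge9$ if $\rho\le0$. So only $e=0,1$ remain: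
\[
A^+=(k-\nu,\,Y-1),\quad B^+=(k-\nu',\,-Y'-1),\quad A^-=(-\nu,\,Y),\quad B^-=(-\nu',\,-Y').
\]
The first two can affect only $Q^+$ and the last two only $Q^-$. The values of $|b|$ are as follows.
\[
\begin{array}{cl|cccc}
&&A^+&B^+&A^-&B^-\\\hline
\text{(i)}&k\text{ odd},\ h\ge k+3&\ge\kappa&\ge\kappa+2&\ge\kappa+1&\ge\kappa+1\\
\text{(ii)}&k\text{ odd},\ h=k+2&\kappa&\kappa+1&\kappa+1&\kappa\\
\text{(iii)}&k\text{ even},\ h\ge k+3&\ge\kappa+1&\ge\kappa+2&\ge\kappa+2&\ge\kappa+1\\
\text{(iv)}&k\text{ even},\ h=k+2&\kappa&\kappa+2&\kappa+1&\kappa+1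
\end{array}
\]
Indeed $h\ge2\kappa+2$ in (i), $h=2\kappa+1$ in (ii), $h\ge2\kappa+3$ in (iii), and $h=2\kappa+2$ in (iv). Letters (b)--(d) below refer to Lemma~\ref{lem:cost}.

\emph{Case (i).} $B^+$ is free by (b) and $A^+$ costs at most $2$ by (d), so $Q^+\le2$. By (c), $A^-$ and $B^-$ can have nonzero cost only at $a=-\kappa$, and there at most $1$; by \eqref{eq:max}, $Q^-\le1$.

\emph{Case (ii).} Here $\rho\ge1$ by (H2), $\varepsilon=1$, and $\nu\le\kappa-1$ by \eqref{eq:B1}. If $\nu=\kappa-1$, then $2\nu\le k-\rho=2\kappa-1-\rho$ forces $\rho=1$; so $n=n_k$, $\beta=2k+2$, and $m=Y+\nu=2\kappa=k+1=F$. This is the exception in the proposition. Let $\nu\le\kappa-2$. Then $A^-$ is free by (c) and $B^-$ costs at most $2$ by (d), so $Q^-\le2$. For $A^+$ we have $x=2\kappa-1-\nu\ge\kappa+1$, so $T(a)=\kappa+x-2a\ge2\kappa+1-2a$ for $1\le a\le\kappa$. Thus $A^+$ can have nonzero cost only at $a=\kappa$, and there at most $1$. The same holds for $B^+$ by (c), so $Q^+\le1$.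

\emph{Case (iii).} $B^+$ and $A^-$ are free by (b), and $A^+$ and $B^-$ cost at most $1$ each by (c). So $Q(j)\le2$.

\emph{Case (iv).} Here $\varepsilon=0$ and $\nu\le\kappa-1$: for $\rho\ge1$ by \eqref{eq:B1}, and for $\rho\le0$ by \eqref{eq:B2}, since then $\sigma=0$ by (H1). So $A^-$ is free and $B^-$ costs at most $1$ by (c), and $Q^-\le1$. Next, $B^+$ is free by (b). For $A^+$ we have $x=2\kappa-\nu\ge\kappa+1$, so $T(a)=\kappa+x-2a\ge2\kappa+1-2a$ for $1\le a\le\kappa+1$. The cost is $0$ for $a<\kappa$ and at most $1$ for each of $a=\kappa,\kappa+1$, so $Q^+\le2$.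

In all cases but the exception, $Q(j)\le3$.

\subsection{Range A}

Now $j=mk$ with $2\le m\le h/2$. Put $H=h-m\ge h/2\ge3$. The first family is $(ek,\,m-e)$. The member $e=0$ is free by (a), the member $e=-1$ has weight $k+m+1\ge k+3$, and the member $e=2$ has weight at least $2k\ge k+3$. There remains $C=(k,\,m-1)$, with $T(a)=m-1+k-2a$ for $a>0$. If $k$ is odd, then $T(\kappa)=m-2$ and $T(a)\ge m\ge2$ for $a<\kappa$. If $k$ is even, then $T(\kappa+1)=m-3$, $T(\kappa)=m-1$, and $T(a)\ge m+1$ for $a<\kappa$. For both parities,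
\begin{equation}\label{eq:C}
C\text{ costs at most }2,\text{ and at most }1\text{ if }m\ge3.
\end{equation}

The second family is $(-\rho+ek,\,-H-e)$, with sum $-Hk-\rho=j-n$. The member $e=2$ has weight $2k-\rho+H+2\ge k+3$. The member $e=-2$ has weight $2k+\rho+H-2\ge k+3$, since $k+\rho\ge\frac{k+1}2\ge2$ and $H\ge3$. There remain
\[
E_1=(k-\rho,\,-H-1),\qquad E_0=(-\rho,\,-H),\qquad E_{-1}=(-k-\rho,\,-H+1).
\]

\emph{Let $\rho\ge1$.} Then $m\le Y-1$ gives $H\ge Y'+1\ge\kappa+1$. So $E_1$ is free because $|b|\ge\kappa+2$; $E_{-1}$ is free because its weight is $k+\rho+H-1\ge k+3$; and $E_0$ costs at most $1$ by (c). With \eqref{eq:C}, $Q(j)\le2+1$.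

\emph{Let $\rho\le0$.} Then $E_1$ has weight $k+\sigma+H+1\ge k+4$ and is free. Also $E_0=(\sigma,-H)$ is free, since $H-\sigma\ge2$: if $h\ge k+3$, then $H-\sigma\ge\frac{k+3}2-\frac{k-1}2=2$, and otherwise $\sigma=0$ by (H1). So $Q(j)$ is at most the cost of $C$ plus the cost of $E_{-1}=(\sigma-k,\,-(H-1))$.
\begin{itemize}
\item Let $k$ be odd. Then $h\ge k+3=2\kappa+2$ by (H2), so $H-1\ge\kappa$ and $E_{-1}$ costs at most $2$ by (d). Thus $Q(j)\le1+2$ for $m\ge3$. For $m=2$ we have $H-1=h-3\ge2\kappa-1\ge\kappa+1$, so $E_{-1}$ costs at most $1$ by (c) and $Q(j)\le2+1$.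
\item Let $k$ be even and $h\ge k+3=2\kappa+3$. Then $H\ge\kappa+2$, so $E_{-1}$ costs at most $1$ by (c) and $Q(j)\le2+1$.
\item Let $k$ be even and $h=k+2$. Then $\sigma=0$ and $T(-\alpha)=H-1+k-2\alpha\ge H-1\ge2$ for $1\le\alpha\le\kappa$. Only $a=-\kappa-1$ can have nonzero cost, at most $1$, and $Q(j)\le2+1$.
\end{itemize}
This completes the proof of Proposition~\ref{prop:Q}.

\section{Proof of Theorem~\ref{thm:main} for $k\ge3$}\label{sec:k3}

Part (c), and the fact that $\ell=D=F+2$ is always balanced, are in Corollary~\ref{cor:diam}. It remains to treat $1\le\ell\le F+1$, that is, $m=\ell-1\in\{0,\dots,F\}$.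

\subsection{Above the threshold}

Let $n>n_k$. Then $(n,k)\ne(16,3)$, and the exceptions in Lemma~\ref{lem:small} and Proposition~\ref{prop:Q} do not occur. So for each $m\in\{0,\dots,F\}$ there is $j$ with $f(j)=m$ and $\Delta(j)>0$, namely $j=0$, $j=k$, or $j=j_m$ with $\Delta(j_m)\ge4-3$. The vertices $u_0,v_j$ are at distance $m+1$, and (a) follows.

\subsection{The tie at $\ell=1$: $k$ even, $n=k(k+2)$}

Here $h=N=k+2$, $\rho=0$, $\beta=2k+1$, $F=k$ and $D=k+2$. Since $k\mid n$, we have $\iota(i)=\infty$ unless $i$ is one of the $h$ residues $bk$, $0\le b<h$, and these satisfy $f(bk)=\min(b,h-b)$ and form $I_0$ by Lemma~\ref{lem:inner}. So $|I_0|=k+2$ and $I_1=\emptyset$.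

For $\ell=1$ the only index is $j=0$, and $P(0)=2(k+2)=Q(0)$. The graph is $1$-distance-balanced. For $\ell=2$ take $j=k$. As $h$ is even, $\min(b,h-b)$ changes by exactly one when $b$ changes by one modulo $h$. So every $t_k(bk)$ is $\pm1$, and $P(k)=k+2\ne k+3=Q(k)$. For $3\le\ell\le D-1$, Propositions~\ref{prop:P} and~\ref{prop:Q} give $\Delta(j_{\ell-1})>0$. The balanced values are $1$ and $k+2$.

\subsection{The tie at $\ell=D-1$: $k$ odd, $n=(k+1)^2$}

Here $k+1=2\kappa$, $n=4\kappa^2$, $h=2\kappa+1$, $\rho=1$, $N=2\kappa+2$, $\beta=4\kappa$, $F=2\kappa=k+1$ and $D=k+3$. For $\ell=1,2$ the graph is not balanced by Lemma~\ref{lem:small}. For $3\le\ell\le k+1$ we have $2\le m\le k<F$, and the graph is not balanced by Propositions~\ref{prop:P} and~\ref{prop:Q} if $k\ge5$, and by \eqref{eq:163} if $k=3$. It remains to show that it is balanced for $\ell=k+2=F+1$. The last row of the table in Section~\ref{sec:example} is the model.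

\emph{The only index with $f(j)=F$ is $j=n/2=\kappa k+\kappa$.} Let $0\le j<n$ with $f(j)=2\kappa$, and write $j=bk+r$ with $0\le r<k$. Then $g(j)\ge2\kappa$ and $g(n-j)\ge2\kappa$, and Lemma~\ref{lem:beta} forces equality in both. If $r=0$, then $g(j)+g(n-j)\le b+(h-b+1)=2\kappa+2<4\kappa$, which is impossible. So $r\ge1$, $b\le h-1$ and $n-j=(h-b)k-(r-1)$, and Lemma~\ref{lem:g} gives
\[
g(j)=b+\min(r,\,2\kappa-r),\qquad g(n-j)=h-b+\min(r-1,\,2\kappa-1-r).
\]
The two minima add up to $4\kappa-h=2\kappa-1$ and are at most $\kappa$ and $\kappa-1$. So the first equals $\kappa$, which means $r=\kappa$, and $g(j)=2\kappa$ gives $b=\kappa$. Since the value $F$ is attained, $f(n/2)=2\kappa$.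

\emph{The inner and outer sets.} As $n$ is even and $k$ is odd, every representation of $i$ has weight congruent to $i$ modulo $2$. So $f(i)$ and $\iota(i)$ have the same parity when $\iota(i)$ is finite, and $I_1=\emptyset$. If $i\in I_0$, then $i\equiv bk$ with $|b|=f(i)\le F=h-1$, and Lemma~\ref{lem:inner}(a) gives $|b|\le N/2$. Hence $I_0=\{bk:|b|\le\kappa+1\}$, with distinct residues because $\rho\ne0$. By Lemma~\ref{lem:outer}, $O_0=\{a:|a|\le\kappa\}$ and $O_1=\emptyset$.

\emph{The vote.} Let $j=n/2$. Since $j\equiv-j$ and $f$ is even, $t_j(-i)=t_j(i)$. For $0\le b\le\kappa$ we have $f(j-bk)\ge2\kappa-b$ by \eqref{eq:lip}, and the representation $(\kappa,\kappa-b)$ shows equality; so $t_j(\pm bk)=2\kappa-2b$. For $b=\kappa+1$ we have $j-bk=-(\kappa-1)$, so $t_j(\pm bk)=(\kappa-1)-(\kappa+1)=-2$. Only $b=\pm\kappa$ contribute, and $P(j)=4$. For $0\le a\le\kappa$ we have $f(j-a)\ge2\kappa-a$ by \eqref{eq:lip}, and the representation $(\kappa-a,\kappa)$ shows equality; so $t_j(\pm a)=2\kappa-2a$.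 Only $a=\pm\kappa$ contribute, and $Q(j)=4$. Thus $\Delta(n/2)=0$: the outer rays are just long enough to reach their crossings at the last point. The balanced values are $k+2$ and $k+3$.

\section{The case $k=2$}\label{sec:k2}

Let $k=2$ and $n\ge11$. The function $f$ is now explicit, but the outer sets are larger than Lemma~\ref{lem:outer} would predict, because the inequality $q(k-1)\le1$ in its proof no longer forces $q=0$.

Lemma~\ref{lem:g}(a) gives $g(i)=\lceil i/2\rceil$, which is nondecreasing, so Lemma~\ref{lem:g}(d) gives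
\[
f(i)=\lceil c(i)/2\rceil,\qquad F=\lceil\lfloor n/2\rfloor/2\rceil\ge3 .
\]
In particular
\begin{equation}\label{eq:f2}
(f(0),\dots,f(6))=(0,1,1,2,2,3,3),\qquad f(7)=2\text{ if }n=11,\qquad f(7)\ge3\text{ if }n\ge12,
\end{equation}
since $c(6)\in\{5,6\}$ and $c(7)=\min(7,n-7)$. From $c-f=\lfloor c/2\rfloor$ we get $O_0=\{0,\pm1\}$ and $O_1=\{\pm2,\pm3\}$. An index with $f(i)=F\ge3$ has $c(i)\ge5$ and lies outside $O_0\cup O_1$. By Lemma~\ref{lem:reduce}(c), $D=F+2$, which is Theorem~\ref{thm:main}(c), and $\ell=D$ is balanced.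

Let $N=\lceil n/2\rceil\ge6$. For $0\le2b\le n$ we have $f(2b)=\min(b,N-b)$, so $2b\in I_0$ and $f(2b)=|b|$ for $|b|\le N/2$. If two of these residues coincide, then $n\mid2e$ for some $0<e\le N$; since $2e\le n+1<2n$, this means $2e=n$, $e=N$, and the indices are $\pm N/2$.

\begin{lemma}\label{lem:P2}
$P(j)\ge4$ for every $j$ with $f(j)\ge2$.
\end{lemma}

\begin{proof}
As $f$ is even and $I_0,I_1$ are symmetric, $P(-j)=P(j)$, so let $3\le j\le n/2$ and $m=f(j)=\lceil j/2\rceil$. For $0\le b\le N/2$ put $t^\pm(b)=t_j(\pm2b)=f(j\mp2b)-b$. Both sequences start at $m\ge2$ and have steps in $\{0,-1,-2\}$. Let $b=\lceil m/2\rceil$. Then $b\le m-1$, and $b\le\frac{m+1}2\le\frac{n+6}8<\frac n4\le\frac N2$ because $m\le\frac{n+2}4$. So $t^+(b)=(m-b)-b\le0$, and the first ray crosses before $N/2$. Let $b'=\lfloor N/2\rfloor$. The integer $j+2b'$ is at most $\frac n2+N\le n+\frac12$, hence at most $n$, and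
\[
t^-(b')\le\Bigl\lceil\frac{n-j}2\Bigr\rceil-2b'\le N-\Bigl\lfloor\frac j2\Bigr\rfloor-2b'\le1-\Bigl\lfloor\frac j2\Bigr\rfloor\le0 .
\]
Lemma~\ref{lem:cross} gives $2+2$ from distinct residues.
\end{proof}

The test indices are $j=0,1,4,5$ for $m=0,1,2,3$, and $j=2m-1$ for $m\ge4$. The table lists $t_j(a)=f(j-a)-f(a)$, computed from \eqref{eq:f2}. The columns $|a|\le1$ are weighted by $\varphi$ and the columns $|a|=2,3$ by $\psi$; an entry $\ast$ depends on $n$ and contributes at most $1$.
\[
\begin{array}{c|c|ccccccc|l}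
j&f(j)&a=-3&-2&-1&0&1&2&3&Q(j)\\\hline
0&0&0&0&0&0&0&0&0&1+1+2+2+2+1+1=10\\
1&1&0&1&0&1&-1&0&-1&1+1+2+1+1+1+0=7\\
4&2&\ast&2&2&2&1&0&-1&\le1+0+0+0+1+1+0=3\\
5&3&\ast&f(7)-1&2&3&1&1&-1&\le1+\psi(f(7)-1)+0+0+1+1+0
\end{array}
\]

\emph{The values $m=0,1,2$, for all $n\ge11$.} The six residues $2b$ with $-2\le b\le3$ are distinct elements of $I_0$, so $P(0)\ge12>10$. For $j=1$ they have $t_1(2b)=1,1,1,0,0,0$ for $b=-2,\dots,3$, so $P(1)\ge9>7$. For $j=4$, Lemma~\ref{lem:P2} gives $P(4)\ge4>3$.

\emph{The value $m=3$, for $n\ge12$.} Now $f(7)-1\ge2$, so $Q(5)\le3<4\le P(5)$.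

\emph{The values $4\le m\le F$.} Here $j=2m-1\le\lfloor n/2\rfloor$, so $c(j)=2m-1$ and $f(j)=m$. Since $c$ changes by at most one per unit step, $c(j\pm1)\ge2m-2$ and $c(j\pm2)\ge2m-3$; thus $f(j-a)\ge m-1$ and $t_j(a)\ge m-2\ge2$ for $|a|=1,2$. Also $t_j(0)=m\ge2$. Only $a=\pm3$ contribute, so $Q(j)\le2<4\le P(j)$.

Hence for $n\ge12$ every $m\in\{0,\dots,F\}$ has an index $j$ with $f(j)=m$ and $\Delta(j)>0$, which proves Theorem~\ref{thm:main}(a) for $k=2$.

\emph{The tie in $GP(11,2)$.} Here $F=3$ and $D=5$, and $\ell=1,2,3$ are not balanced by the above. For $\ell=4$ the indices with $f(j)=3$ are $j=\pm5$, and $\Delta(-5)=\Delta(5)$. In the last row of the table, $t_5(-3)=f(8)-2=f(3)-2=0$ and $t_5(-2)=f(7)-1=1$ both contribute $1$, so $Q(5)=4$; the value $f(7)=2$ is exactly what distinguishes $n=11$ from $n\ge12$. The multiples $2b$ for $b=0,\dots,5$ are $0,2,4,-5,-3,-1$ modulo $11$, so $\iota(\pm3)=4=f(\pm3)+2$ and $\iota(\pm1)=5=f(\pm1)+4$. Hence $I_0=\{2b:|b|\le3\}$ and $I_1=\emptyset$. For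 $b=-3,\dots,3$ we find $t_5(2b)=-3,-1,1,3,1,-1,-2$, so $P(5)=4$. Thus $\Delta(\pm5)=0$, and the balanced values are $4$ and $5$.

This completes the proof of Theorem~\ref{thm:main}, and with it the proof of Theorem~\ref{thm:conj}.

\begin{thebibliography}{9}
\bibitem{MWK} Gang Ma, Jianfeng Wang and Sandi Klav\v{z}ar, \emph{On $\{1,2\}$-distance-balancedness of generalized Petersen graphs}, arXiv:2407.02635 (2024).
\end{thebibliography}
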